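\title{Vietoris--Rips complexes and their Wasserstein thickenings have the same homotopy type}

\begin{abstract}
Let $X$ be a metric space and $r>0$. The Vietoris--Rips complex $\mathrm{VR}(X;r)$ has as simplices the finite subsets of diameter less than $r$. Its metric thickenings are the spaces of finitely supported, respectively Radon, probability measures on $X$ whose support has diameter less than $r$, with a $q$-Wasserstein metric, $1\le q<\infty$. We prove that the natural maps from the complex to both thickenings are homotopy equivalences, for every $X$, $r$ and $q$. The obstacle is that the support of a measure can jump under small Wasserstein perturbations. We remove it with a continuous truncation of measures that acts at all scales at once, and then discretize with partitions of unity at a continuously varying scale. The argument applies to every family of bounded sets that is stable under passing to subsets and under small thickenings, and so also covers strict \v{C}ech complexes and Vietoris complexes of open covers. Examples show that neither the strict inequality nor the condition $q<\infty$ can be dropped.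
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $(X,d)$ be a metric space and $r>0$. The \emph{Vietoris--Rips complex} $\mathrm{VR}(X;r)$ is the simplicial complex with vertex set $X$ whose simplices are the finite nonempty sets $\sigma\subseteq X$ with $\operatorname{diam}\sigma<r$. Its geometric realization $|\mathrm{VR}(X;r)|$ consists of the formal convex combinations $\sum_{v\in\sigma}t_vv$ over simplices $\sigma$, with the weak topology: a set is closed if and only if it meets every closed simplex in a closed set. The complex records which finite sets are small at scale $r$, but it forgets the topology of $X$ itself, since the vertices form a discrete subset of the realization.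

To keep that topology, one reads $\sum t_vv$ as the probability measure $\sum t_v\delta_v$ and measures distances by optimal transport. Let $\mathcal P_X$ be the set of Radon probability measures on $X$, that is, of Borel probability measures $\alpha$ with $\alpha(B)=\sup\{\alpha(C):C\subseteq B\text{ compact}\}$ for every Borel set $B$, and let $\mathcal P_X^{\mathrm{fin}}\subseteq\mathcal P_X$ be the finitely supported ones. The support $\operatorname{supp}\alpha$ is the closed set of points all of whose neighborhoods have positive measure. A \emph{coupling} of $\alpha$ and $\beta$ is a Borel probability measure on $X\times X$ with marginals $\alpha$ and $\beta$, and $\mathrm{Cpl}(\alpha,\beta)$ is the set of couplings. For $q\in[1,\infty)$ the \emph{$q$-Wasserstein distance} is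
\[
W_q(\alpha,\beta)=\inf_{\mu\in\mathrm{Cpl}(\alpha,\beta)}\Big(\int_{X\times X}d(x,y)^q\,d\mu(x,y)\Big)^{1/q},
\]
the least cost of moving $\alpha$ onto $\beta$ when moving unit mass over a distance $s$ costs $s^q$. The \emph{Vietoris--Rips metric thickenings} are
\[
\mathrm{VR}^\infty(X;r)=\{\alpha\in\mathcal P_X:\operatorname{diam}(\operatorname{supp}\alpha)<r\},\qquad
\mathrm{VR}^\infty_{\mathrm{fin}}(X;r)=\mathrm{VR}^\infty(X;r)\cap\mathcal P_X^{\mathrm{fin}},
\]
both with the metric $W_q$ for a fixed $q\in[1,\infty)$. The superscript $\infty$ refers to the ``$\infty$-diameter'' $\operatorname{diam}(\operatorname{supp}\alpha)$ of a measure, not to the exponent $q$. Since $\delta_{(x,y)}$ is the only coupling of $\delta_x$ and $\delta_y$, the map $x\mapsto\delta_x$ embeds $X$ isometrically in both spaces.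

The map
\[
j\colon|\mathrm{VR}(X;r)|\to\mathrm{VR}^\infty_{\mathrm{fin}}(X;r),\qquad \sum t_vv\mapsto\sum t_v\delta_v,
\]
is a continuous bijection (Lemma~\ref{lem:j}). So the complex and the finitely supported thickening are one set with two topologies. The topologies differ as soon as $X$ has a point $x$ that is not isolated: if $x_k\to x$ with $x_k\ne x$, then $\delta_{x_k}\to\delta_x$, while the vertices $x_k$ do not converge to the vertex $x$. The following question was posed by Adams, M\'emoli, Moy and Wang~\cite{AMMW}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathrm{VR}(X;r)$ always homotopy equivalent to $\mathrm{VR}^\infty_{\mathrm{fin}}(X;r)$, or to $\mathrm{VR}^\infty(X;r)$?}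
\medskip

The simplest cases suggest that it is. If $X$ is finite, the two thickenings coincide and $j$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. If $\operatorname{diam}X<r$, all three spaces contract to a point along straight lines (Lemma~\ref{lem:linear} and fact (S3) in Section~\ref{sec:prelim}). Further evidence comes from letting $r$ vary. Homology $H_k$ with coefficients in a field turns each of the three increasing families of spaces into a \emph{persistence module}, a family of vector spaces $V_r$ with compatible maps $V_r\to V_{r'}$ for $r\le r'$. It is known that for totally bounded $X$ the three modules are \emph{q-tame} (the maps $V_r\to V_{r'}$ have finite rank for $r<r'$; the letter q is unrelated to the exponent), that they have the same undecorated persistence diagrams, and that they are pairwise at \emph{interleaving distance} $0$: for every $\eta>0$ there are natural maps $V_r\to V'_{r+\eta}$ and $V'_r\to V_{r+\eta}$ whose composites are the structure maps of shift $2\eta$.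

This does not decide what happens at a fixed $r$. The modules that are one-dimensional for $r\in(0,1)$, respectively $r\in(0,1]$, with identity maps on that interval and zero elsewhere, are at interleaving distance $0$ and differ at $r=1$. Moreover the analogous statement with ``$\le r$'' in place of ``$<r$'' is false (Proposition~\ref{prop:closed}), so a proof must use that a set of diameter less than $r$ has room to spare. With the strict convention the answer is yes for both thickenings.

\begin{theorem}\label{thm:main}
For every metric space $X$, every $r>0$ and every $q\in[1,\infty)$, the maps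
\[
|\mathrm{VR}(X;r)|\xrightarrow{\ j\ }\mathrm{VR}^\infty_{\mathrm{fin}}(X;r)\hookrightarrow\mathrm{VR}^\infty(X;r)
\]
are homotopy equivalences.
\end{theorem}

Section~\ref{sec:general} isolates the property of ``diameter less than $r$'' that the proof uses and states the general result, Theorem~\ref{thm:general}. Section~\ref{sec:idea} explains the obstacle and removes it by hand for two-point measures. After the preliminaries of Section~\ref{sec:prelim}, Sections~\ref{sec:truncation}--\ref{sec:homotopies} prove Theorem~\ref{thm:general}. Section~\ref{sec:consequences} treats open covers, \v{C}ech complexes and persistence, and Section~\ref{sec:sharp} contains the counterexamples for ``$\le$'' and for $q=\infty$.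

\section{Thickenable families}\label{sec:general}

For $A\subseteq X$ nonempty and $t>0$ let $N_t(A)=\{x\in X:d(x,A)<t\}$. The triangle inequality gives $N_s(N_t(A))\subseteq N_{s+t}(A)$.

\begin{definition}\label{def:setting}
A family $\mathcal A$ of subsets of $X$ is \emph{thickenable} if
\begin{itemize}
\item[(A1)] its members are nonempty and bounded;
\item[(A2)] every nonempty subset of a member is a member;
\item[(A3)] for each $A\in\mathcal A$ there is $t>0$ with $N_t(A)\in\mathcal A$.
\end{itemize}
A set $\mathcal M\subseteq\mathcal P_X$ is an \emph{admissible class of measures} if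
\begin{itemize}
\item[(M1)] it is convex and contains $\delta_x$ for every $x\in X$;
\item[(M2)] it contains $f\alpha$ whenever $\alpha\in\mathcal M$ and $f\ge0$ is a bounded Borel function with $\int f\,d\alpha=1$.
\end{itemize}
\end{definition}

Here $f\alpha$ is the measure with density $f$ with respect to $\alpha$. It is Radon, because $(f\alpha)(B\setminus C)\le(\sup f)\,\alpha(B\setminus C)$, and $\operatorname{supp}(f\alpha)\subseteq\operatorname{supp}\alpha$. The support of a convex combination of two measures lies in the union of their supports. Hence $\mathcal P_X$, $\mathcal P_X^{\mathrm{fin}}$ and the class of compactly supported measures are admissible.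

Fix a thickenable family $\mathcal A$, an admissible class $\mathcal M$ and $q\in[1,\infty)$. Let $K=K_{\mathcal A}$ be the simplicial complex whose simplices are the finite members of $\mathcal A$; it is a complex by (A2), and its vertices are the $x$ with $\{x\}\in\mathcal A$. Give $|K|$ the weak topology. Let
\[
Y=\{\alpha\in\mathcal M:\operatorname{supp}\alpha\in\mathcal A\}\quad\text{with the metric }W_q,\qquad
j\colon|K|\to Y,\quad\sum t_vv\mapsto\sum t_v\delta_v .
\]
The map $j$ takes values in $Y$ by (M1). For $p=\sum t_vv\in|K|$ we write $\operatorname{supp}p=\{v:t_v>0\}$, so that $\operatorname{supp}j(p)=\operatorname{supp}p$.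

\begin{theorem}\label{thm:general}
For every thickenable family $\mathcal A$, every admissible class $\mathcal M$ and every $q\in[1,\infty)$, the map $j\colon|K_{\mathcal A}|\to Y$ is a homotopy equivalence.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]
The family $\mathcal A_r=\{A\ne\emptyset:\operatorname{diam}A<r\}$ satisfies (A1) and (A2). It satisfies (A3) because $\operatorname{diam}N_t(A)\le\operatorname{diam}A+2t$, which is less than $r$ for $t<\frac12(r-\operatorname{diam}A)$. Here $K=\mathrm{VR}(X;r)$, and $Y$ is $\mathrm{VR}^\infty_{\mathrm{fin}}(X;r)$ for $\mathcal M=\mathcal P_X^{\mathrm{fin}}$ and $\mathrm{VR}^\infty(X;r)$ for $\mathcal M=\mathcal P_X$. So $j$ and $i\circ j$ are homotopy equivalences, where $i$ is the inclusion of the thickenings. If $h$ is a homotopy inverse of $j$, then $i\simeq(i\circ j)\circ h$, so $i$ is a homotopy equivalence as well.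
\end{proof}

A reader interested only in Theorem~\ref{thm:main} may take $\mathcal A=\mathcal A_r$ throughout. If $\mathcal A$ is empty, then $|K|$ and $Y$ are empty, so we assume $\mathcal A\neq\emptyset$. We measure the room to spare in (A3) by the \emph{slack}
\[
e(A)=\sup\{t\in(0,1]:N_t(A)\in\mathcal A\}\in(0,1],\qquad A\in\mathcal A .
\]
By (A2), $N_t(A)\in\mathcal A$ for all $0<t<e(A)$.

\section{The obstacle, and two-point measures}\label{sec:idea}

We need a map $g\colon Y\to|K|$ in the direction in which the identification of points with measures is discontinuous. The natural device is a partition of unity. Let $\{\lambda_v\}_{v\in X}$ be a partition of unity on $X$ with $\lambda_v$ vanishing outside the ball of radius $\varepsilon$ around $v$, and give the vertex $v$ the weight $\int\lambda_v\,d\beta$. These weights depend continuously on $\beta$, and every vertex of positive weight lies in $N_\varepsilon(\operatorname{supp}\beta)$. If $\varepsilon<e(\operatorname{supp}\beta)$, then these vertices and $\operatorname{supp}\beta$ lie in one member of $\mathcal A$, and $\beta$ can be joined to its discretization by a straight line.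 The slack has no positive lower bound on $Y$ in general, so $\varepsilon$ must depend on $\beta$. We would like a continuous function $\varepsilon\colon Y\to(0,\infty)$ with $\varepsilon(\beta)<e(\operatorname{supp}\beta)$.

Such a function need not exist. Take $X=\mathbb R$ and $\mathcal A=\mathcal A_1$, so that $e(A)=\frac12(1-\operatorname{diam}A)$, and consider
\[
\beta_{a,y}=(1-a)\delta_0+a\delta_y,\qquad 0\le a\le\tfrac12,\quad 0\le y<1 .
\]
There is only one coupling with $\delta_0$, so $W_q(\beta_{a,y},\delta_0)^q=ay^q$. For $a=1/k$ and $y=1-1/k$ the measures converge to $\delta_0$, while the slack of their supports is $1/(2k)\to0$. A continuous $\varepsilon$ as above would have $\varepsilon(\delta_0)=0$. The cause is that the support is not upper semicontinuous for $W_q$: a small mass can be carried far at small cost.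

The same formula shows the remedy. If $ay^q$ is small, then either the distance $y$ is small, which is harmless, or the mass $a$ is small, and then we can afford to delete it. Let
\[
\kappa(t)=\min\big(1,(2t-1)_+\big),
\]
which is nondecreasing, $2$-Lipschitz, equal to $0$ for $t\le\frac12$ and to $1$ for $t\ge1$. Put
\[
\tau(\beta_{a,y})=\frac{(1-a)\delta_0+a\,\kappa(4a)\,\delta_y}{1-a+a\,\kappa(4a)} .
\]
The map $\tau$ only shrinks supports. It is continuous at $\delta_0$, because the mass that it leaves at $y$ is at most $a$, so $W_q(\tau\beta,\delta_0)\le W_q(\beta,\delta_0)$. It is continuous at the other measures of the family, because near such a measure $a$ and $y$ depend continuously on $\beta_{a,y}$. Finally, suppose $W_q(\beta_{a,y},\delta_0)^q<\frac18 2^{-q}$. Then either $a\le\frac18$ and $\tau\beta_{a,y}=\delta_0$, or $y<\frac12$; in both cases the support of $\tau\beta_{a,y}$ has slack greater than $\frac14$. After truncation the slack is bounded below near $\delta_0$, and the obstacle is gone.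

Three features of this example are special, and each dictates one ingredient of the general construction.
\begin{itemize}
\item \emph{Atoms.} The mass of an atom is not continuous for $W_q$, since an atom can split into nearby atoms, and a Radon measure need not have atoms. We replace it by a smoothed mass $m_\beta^\delta(x)$ of $\beta$ near $x$ at scale $\delta$.
\item \emph{Scale.} Truncation at scale $\delta$ controls supports only up to an error $\delta$, which is useful near $\alpha$ only if $\delta$ is small compared with $e(\operatorname{supp}\alpha)$. Choosing $\delta$ continuously in this way is the problem we are trying to solve. We therefore truncate at all scales $2^{-n}$ simultaneously and delete mass less than $4^{-n}$ at the $n$-th scale, so that most of the mass survives.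
\item \emph{Threshold.} A fixed threshold such as $\frac18$ may delete everything: for the uniform measure on $N$ points with mutual distances at least $\delta$, the mass near each point is $1/N$. The threshold must depend on $\beta$, and continuously.
\end{itemize}
Section~\ref{sec:truncation} builds a truncation $T\colon Y\to Y$ along these lines, together with a continuous $\varepsilon>0$ satisfying $N_{\varepsilon(\beta)}(\operatorname{supp}T\beta)\in\mathcal A$. Section~\ref{sec:discretization} discretizes $T\beta$ at scale $\varepsilon(\beta)$.

\section{Preliminaries on measures and complexes}\label{sec:prelim}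

\subsection*{Radon measures}
Let $\alpha\in\mathcal P_X$. A compact subset of $X\setminus\operatorname{supp}\alpha$ is covered by finitely many open null sets, so inner regularity gives $\alpha(\operatorname{supp}\alpha)=1$. Inner regularity also gives a $\sigma$-compact set $C$ with $\alpha(C)=1$; then $\operatorname{supp}\alpha\subseteq\overline C$, and so $\operatorname{supp}\alpha$ is separable. A coupling of $\alpha$ and $\beta$ is concentrated on the separable space $\operatorname{supp}\alpha\times\operatorname{supp}\beta$, whose Borel $\sigma$-algebra is the product $\sigma$-algebra. Hence products of finite measures concentrated on the two supports are Borel measures on $X\times X$, even when $X$ is not separable. We use the standard fact that $W_q$ is a metric on Radon probability measures with bounded support; it is finite on $Y$ by (A1). As $Y$ is a metric space, continuity of maps from $Y$ may be tested on sequences.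

\begin{lemma}\label{lem:W}
Let $\alpha,\beta\in Y$.
\begin{itemize}
\item[(a)] $W_1(\alpha,\beta)\le W_q(\alpha,\beta)$.
\item[(b)] If $f\colon X\to\mathbb R$ is $L$-Lipschitz, then $|\int f\,d\alpha-\int f\,d\beta|\le L\,W_1(\alpha,\beta)$.
\item[(c)] If $f\colon X\to\mathbb R$ is bounded and continuous, then $\beta\mapsto\int f\,d\beta$ is continuous on $Y$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is H\"older's inequality for each coupling $\mu$, and (b) follows from $\int f\,d\alpha-\int f\,d\beta=\int(f(x)-f(y))\,d\mu$. By (a) and (b), integrals of bounded Lipschitz functions are continuous on $Y$, and on any metric space this implies (c) by the portmanteau theorem \cite[Theorem~2.1]{Billingsley}. Directly: the functions $f_L(x)=\inf_y(f(y)+L\,d(x,y))$ are $L$-Lipschitz, uniformly bounded, and increase to $f$ pointwise as $L\to\infty$. So $\beta\mapsto\int f\,d\beta=\sup_L\int f_L\,d\beta$ is lower semicontinuous, and the same holds for $-f$.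
\end{proof}

All homotopies in $Y$ will be straight lines. The next two lemmas use $q<\infty$: moving a mass $\eta$ over a distance at most $R$ contributes at most $\eta R^q$ to $W_q^q$.

\begin{lemma}[Straight-line homotopies]\label{lem:linear}
Let $Z$ be a space and $f_0,f_1\colon Z\to Y$ continuous maps with $\operatorname{supp}f_0(z)\cup\operatorname{supp}f_1(z)\in\mathcal A$ for all $z$. Then $H(z,t)=(1-t)f_0(z)+tf_1(z)$ is a homotopy in $Y$ from $f_0$ to $f_1$.
\end{lemma}

\begin{proof}
$H(z,t)$ lies in $\mathcal M$ by (M1), and its support is a nonempty subset of $\operatorname{supp}f_0(z)\cup\operatorname{supp}f_1(z)$, so $H(z,t)\in Y$ by (A2). For measures $a,b,a',b'$ with bounded supports and $s,t\in[0,1]$ we claim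
\[
W_q\big((1-t)a+tb,(1-s)a'+sb'\big)\le\big((1-t)W_q(a,a')^q+tW_q(b,b')^q\big)^{1/q}+|t-s|^{1/q}\,W_q(a',b').
\]
Pass through $(1-t)a'+tb'$. If $\mu\in\mathrm{Cpl}(a,a')$ and $\nu\in\mathrm{Cpl}(b,b')$, then $(1-t)\mu+t\nu$ couples $(1-t)a+tb$ with $(1-t)a'+tb'$; this gives the first term. For the second let $s\le t$, the other case being symmetric. The measures $(1-t)a'+tb'$ and $(1-s)a'+sb'$ have the common part $(1-t)a'+sb'$, which we place on the diagonal at no cost; the remainders $(t-s)b'$ and $(t-s)a'$ are coupled by $t-s$ times a coupling of $b'$ and $a'$. Now put $a=f_0(z)$, $b=f_1(z)$, $a'=f_0(z_0)$, $b'=f_1(z_0)$, $s=t_0$, and let $(z,t)\to(z_0,t_0)$.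
\end{proof}

\begin{lemma}[Reweighting]\label{lem:reweight}
Let $\alpha,\beta_1,\beta_2,\ldots\in Y$ and $\mu_k\in\mathrm{Cpl}(\beta_k,\alpha)$ with $\int d^q\,d\mu_k\to0$. Let $a_k,b\colon X\to[0,M]$ be Borel functions with $\int a_k\,d\beta_k=\int b\,d\alpha=1$ and $\int|a_k(x)-b(y)|\,d\mu_k(x,y)\to0$. Then $W_q(a_k\beta_k,b\alpha)\to0$.
\end{lemma}

\begin{proof}
We reuse $\mu_k$ as far as the two densities agree and couple the small remainders independently. Regard $a_k$ as a function of $x$ and $b$ as a function of $y$, and let $\theta_k(x,y)=\min(a_k(x),b(y))$. Both $a_k$ and $b$ have $\mu_k$-integral $1$, and $(a_k-\theta_k)+(b-\theta_k)=|a_k-b|$. Therefore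
\[
\tau_k:=\int(a_k-\theta_k)\,d\mu_k=\int(b-\theta_k)\,d\mu_k=\tfrac12\int|a_k-b|\,d\mu_k\to0 .
\]
Let $\rho_k$ be the first marginal of $(a_k-\theta_k)\mu_k$ and $\rho_k'$ the second marginal of $(b-\theta_k)\mu_k$; both have mass $\tau_k$. Put $\nu_k=\theta_k\mu_k+\tau_k^{-1}\rho_k\otimes\rho_k'$, omitting the second term if $\tau_k=0$. Its first marginal is that of $\theta_k\mu_k+(a_k-\theta_k)\mu_k=a_k\mu_k$, namely $a_k\beta_k$, and in the same way its second marginal is that of $b\mu_k$, namely $b\alpha$. Fix $o\in\operatorname{supp}\alpha$ and let $R=\operatorname{diam}\operatorname{supp}\alpha$, which is finite by (A1). From $(u+v)^q\le2^{q-1}(u^q+v^q)$ we get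
\[
W_q(a_k\beta_k,b\alpha)^q\le\int d^q\,d\nu_k\le M\int d^q\,d\mu_k+2^{q-1}\Big(\int d(o,x)^q\,d\rho_k(x)+\int d(o,y)^q\,d\rho_k'(y)\Big).
\]
Since $\rho_k'$ is concentrated on $\operatorname{supp}\alpha$, the last integral is at most $R^q\tau_k$. The supports of the $\beta_k$ need not be uniformly bounded, so for $\rho_k$ we go back to $\mu_k$, under which $y\in\operatorname{supp}\alpha$ almost surely:
\[
\int d(o,x)^q\,d\rho_k\le2^{q-1}\int\big(d(x,y)^q+d(o,y)^q\big)(a_k-\theta_k)\,d\mu_k\le2^{q-1}\Big(M\int d^q\,d\mu_k+R^q\tau_k\Big).
\]
All terms tend to $0$.
\end{proof}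

\subsection*{The weak topology}
For a simplex $\sigma$ of $K$ let $|\sigma|=\{p\in|K|:\operatorname{supp}p\subseteq\sigma\}$ be the closed simplex, with the Euclidean topology of the barycentric coordinates. We use three facts; $Z$ is any space.
\begin{itemize}
\item[(S1)] A map $|K|\to Z$ is continuous if its restriction to each $|\sigma|$ is. This is the definition of the weak topology.
\item[(S2)] A map $f\colon Z\to|K|$, $f(z)=\sum f_v(z)\,v$, is continuous if each $f_v$ is continuous and each point of $Z$ has a neighborhood $U$ such that $\bigcup_{z\in U}\operatorname{supp}f(z)$ lies in a finite set $F$. Indeed, the simplices of $K$ contained in $F$ form a finite complex $K_F$, and the inclusion of $|K_F|\subseteq\mathbb R^F$ into $|K|$ is continuous, because a closed subset of $|K|$ meets $|K_F|$ in a finite union of closed sets.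
\item[(S3)] A map $H\colon|K|\times[0,1]\to Z$ is continuous if its restriction to each $|\sigma|\times[0,1]$ is. Indeed, since $[0,1]$ is compact Hausdorff, continuity of $H$ is equivalent to continuity of the adjoint map to the path space $C([0,1],Z)$ with the compact-open topology, and (S1) applies to the adjoint.
\end{itemize}

\begin{lemma}\label{lem:j}
The map $j$ is injective and continuous, and $j|_{|\sigma|}$ is a homeomorphism from $|\sigma|$ onto the set of probability measures supported in $\sigma$.
\end{lemma}

\begin{proof}
Injectivity and the description of $j(|\sigma|)$ are immediate from the definition. To couple $\sum t_v\delta_v$ and $\sum s_v\delta_v$ with $v\in\sigma$, leave the mass $\min(t_v,s_v)$ at $v$ and couple the remainders, of mass $\frac12\sum|t_v-s_v|$, in any way. This gives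
\[
W_q\Big(\sum t_v\delta_v,\sum s_v\delta_v\Big)^q\le(\operatorname{diam}\sigma)^q\cdot\tfrac12\sum|t_v-s_v| .
\]
So $j$ is continuous on each $|\sigma|$, hence on $|K|$ by (S1). A continuous injection of the compact space $|\sigma|$ into a metric space is an embedding.
\end{proof}

\section{Truncation of measures}\label{sec:truncation}

\subsection*{Local mass}
For $\delta>0$, $\beta\in Y$ and $x\in X$ let
\[
m^\delta_\beta(x)=\int\Big(1-\frac{d(x,y)}{\delta}\Big)_+d\beta(y)\in[0,1].
\]
The integrand is $\frac1\delta$-Lipschitz in each variable, so Lemma~\ref{lem:W}(b) gives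
\begin{equation}\label{eq:mLip}
|m^\delta_\beta(x)-m^\delta_{\beta'}(x')|\le\tfrac1\delta\big(d(x,x')+W_1(\beta,\beta')\big).
\end{equation}
The integrand is positive exactly on the open ball of radius $\delta$ around $x$, and an open set has positive measure if and only if it meets $\operatorname{supp}\beta$. Hence
\begin{equation}\label{eq:mpos}
m^\delta_\beta(x)>0\iff d(x,\operatorname{supp}\beta)<\delta .
\end{equation}
Together, \eqref{eq:mLip} and \eqref{eq:mpos} say: where $m_\beta^\delta$ is not small, every measure $\alpha$ close to $\beta$ has support within distance $\delta$. So the part of $\beta$ to delete is where $m_\beta^\delta$ is small.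

\subsection*{Thresholds}
Let $\delta_n=2^{-n}$ for $n\ge1$, and let $\kappa$ be as in Section~\ref{sec:idea}. Truncating $\beta$ at scale $\delta_n$ with threshold $c\in(0,1]$ means multiplying it by $\kappa(m_\beta^{\delta_n}/c)$, which is $0$ where $m_\beta^{\delta_n}\le c/2$ and $1$ where $m_\beta^{\delta_n}\ge c$. The mass lost is
\[
J_n(\beta,c)=\int\Big(1-\kappa\big(m_\beta^{\delta_n}(x)/c\big)\Big)\,d\beta(x).
\]
It has the following properties.
\begin{itemize}
\item[(J1)] $J_n(\beta,\cdot)$ is nondecreasing and continuous on $(0,1]$, and $J_n(\beta,c)\to0$ as $c\downarrow0$.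
\item[(J2)] $|J_n(\beta,c)-J_n(\beta',c)|\le\frac4{c\delta_n}W_1(\beta,\beta')$.
\end{itemize}
For (J1): the integrand is nondecreasing and continuous in $c$ with values in $[0,1]$, and it tends to $0$ as $c\downarrow0$ at each $x\in\operatorname{supp}\beta$, where $m_\beta^{\delta_n}(x)>0$ by \eqref{eq:mpos}; apply dominated convergence. For (J2): write $F_\beta$ for the integrand. By \eqref{eq:mLip}, $F_\beta$ is $\frac2{c\delta_n}$-Lipschitz and $|F_\beta-F_{\beta'}|\le\frac2{c\delta_n}W_1(\beta,\beta')$. Now bound $|\int F_\beta\,d\beta-\int F_\beta\,d\beta'|$ by Lemma~\ref{lem:W}(b) and add $\int|F_\beta-F_{\beta'}|\,d\beta'$.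

We want a threshold that loses less than $4^{-n}$ and is continuous in $\beta$. The obvious candidate, $\sup\{c:J_n(\beta,c)\le4^{-n}\}$, jumps when $J_n(\beta,\cdot)$ is constant on an interval (Example~\ref{ex:twopoint}). It equals the integral over $c$ of the indicator function of $\{J_n(\beta,c)\le4^{-n}\}$, so we replace the indicator by a smaller continuous function of $J_n$:
\[
c_n(\beta)=\int_0^1\big(1-4^nJ_n(\beta,c)\big)_+\,dc .
\]

\begin{lemma}\label{lem:threshold}
The function $c_n$ is continuous on $Y$ with values in $(0,1]$, and $J_n(\beta,c_n(\beta))<4^{-n}$ for all $\beta\in Y$.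
\end{lemma}

\begin{proof}
The integrand lies in $[0,1]$ and tends to $1$ as $c\downarrow0$ by (J1), so $c_n(\beta)\in(0,1]$. For each $c$ the integrand is continuous in $\beta$ by (J2), so $c_n$ is continuous by dominated convergence. Suppose $J_n(\beta,c_0)\ge4^{-n}$ for $c_0=c_n(\beta)$. By monotonicity the integrand vanishes for $c\ge c_0$, so $c_0=\int_0^{c_0}(1-4^nJ_n(\beta,c))_+\,dc$. An integrand bounded by $1$ with this integral equals $1$ almost everywhere on $(0,c_0)$. So $J_n(\beta,c)=0$ for almost every $c<c_0$, and $J_n(\beta,c_0)=0$ by continuity, a contradiction.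
\end{proof}

\subsection*{The map $T$}
For $\beta\in Y$ put
\[
\varphi_{n,\beta}(x)=\kappa\big(m^{\delta_n}_\beta(x)/c_n(\beta)\big)\in[0,1],\qquad\Phi_\beta=\prod_{n\ge1}\varphi_{n,\beta},\qquad Z(\beta)=\int\Phi_\beta\,d\beta .
\]
The function $\Phi_\beta$ is Borel, as the decreasing limit of the continuous partial products. By monotone convergence and Lemma~\ref{lem:threshold},
\begin{equation}\label{eq:tail}
\int\sum_{n>N}(1-\varphi_{n,\beta})\,d\beta=\sum_{n>N}J_n(\beta,c_n(\beta))\le\sum_{n>N}4^{-n}=\tfrac13\,4^{-N}\qquad(N\ge0).
\end{equation}
Numbers $u_n\in[0,1]$ satisfy $1-\prod u_n\le\sum(1-u_n)$, so \eqref{eq:tail} with $N=0$ gives $Z(\beta)\ge\frac23$. Define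
\[
T\beta=\frac{\Phi_\beta}{Z(\beta)}\,\beta .
\]
The density is bounded by $\frac32$, so $T\beta\in\mathcal M$ by (M2); this is the only use of (M2). Also $\operatorname{supp}T\beta\subseteq\operatorname{supp}\beta$, so $T\beta\in Y$ by (A2). Note that the formula for $T\beta$ does not involve $\mathcal A$.

\begin{example}\label{ex:twopoint}
Let $\{x,y\}\in\mathcal A$, let $n$ satisfy $\delta_n\le d(x,y)$, and let $\beta_a=(1-a)\delta_x+a\delta_y$ with $0<a\le\frac13$. Then $m^{\delta_n}_{\beta_a}(x)=1-a$ and $m^{\delta_n}_{\beta_a}(y)=a$, so
\[
J_n(\beta_a,c)=(1-a)\Big(1-\kappa\Big(\frac{1-a}c\Big)\Big)+a\Big(1-\kappa\Big(\frac ac\Big)\Big).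
\]
The first term vanishes for $c\le1-a$, and the second equals $a$ for $c\ge2a$. Thus $J_n(\beta_a,c)\le a$ on $(0,1-a]$, with equality on $[2a,1-a]$. The candidate $\sup\{c:J_n(\beta_a,c)\le4^{-n}\}$ is therefore at least $1-a\ge\frac34$ for $a=4^{-n}$, and at most $2a$ for $a>4^{-n}$; since $2\cdot4^{-n}\le\frac12$, it jumps at $a=4^{-n}$. On the other hand $c_n(\beta_a)\ge(1-a)(1-4^na)_+$. If $a\le\frac12 4^{-n}$, then $a\le\frac18$ and $c_n(\beta_a)\ge\frac78\cdot\frac12>2a$. So $\varphi_{n,\beta_a}(y)=0$ and $T\beta_a=\delta_x$: an atom at distance at least $2^{-n}$ and of mass at most $\frac124^{-n}$ is deleted. For the sequence of Section~\ref{sec:idea}, with $a=1/k$ and distance $1-1/k$, the scale $n=1$ gives $T\beta=\delta_0$ for all $k\ge8$.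
\end{example}

\begin{lemma}\label{lem:Tcont}
The map $T\colon Y\to Y$ is continuous.
\end{lemma}

\begin{proof}
Let $\beta_k\to\alpha$ in $Y$, and choose $\mu_k\in\mathrm{Cpl}(\beta_k,\alpha)$ with $\int d^q\,d\mu_k\to0$; by H\"older's inequality also $\int d\,d\mu_k\to0$. The infinite product $\Phi_\beta$ has no useful modulus of continuity, but its partial products do, and its tails are small in $L^1(\beta)$ uniformly in $\beta$. For $u_n,u_n'\in[0,1]$ we have $|\prod_{n\le N}u_n-\prod_{n\le N}u'_n|\le\sum_{n\le N}|u_n-u_n'|$ and $0\le\prod_{n\le N}u_n-\prod_{n\ge1}u_n\le\sum_{n>N}(1-u_n)$. Hence for every $N$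
\[
|\Phi_{\beta_k}(x)-\Phi_\alpha(y)|\le\sum_{n\le N}|\varphi_{n,\beta_k}(x)-\varphi_{n,\alpha}(y)|+\sum_{n>N}(1-\varphi_{n,\beta_k}(x))+\sum_{n>N}(1-\varphi_{n,\alpha}(y)).
\]
The marginals of $\mu_k$ are $\beta_k$ and $\alpha$, so by \eqref{eq:tail} each of the last two sums has $\mu_k$-integral at most $4^{-N}$. Since $\kappa$ is $2$-Lipschitz and $m^{\delta_n}_{\beta_k}\le1$, changing first the threshold and then the local mass gives, by \eqref{eq:mLip},
\[
|\varphi_{n,\beta_k}(x)-\varphi_{n,\alpha}(y)|\le2\Big|\frac1{c_n(\beta_k)}-\frac1{c_n(\alpha)}\Big|+\frac2{c_n(\alpha)\delta_n}\big(d(x,y)+W_1(\beta_k,\alpha)\big).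
\]
For fixed $n$ the $\mu_k$-integral of the right side tends to $0$, by continuity and positivity of $c_n$. Letting $k\to\infty$ and then $N\to\infty$, we obtain $D_k:=\int|\Phi_{\beta_k}(x)-\Phi_\alpha(y)|\,d\mu_k\to0$. Then $|Z(\beta_k)-Z(\alpha)|\le D_k\to0$. The densities $a_k=\Phi_{\beta_k}/Z(\beta_k)$ and $b=\Phi_\alpha/Z(\alpha)$ are bounded by $\frac32$, and
\[
\int|a_k(x)-b(y)|\,d\mu_k\le\tfrac32D_k+\Big|\frac1{Z(\beta_k)}-\frac1{Z(\alpha)}\Big|\to0 .
\]
Lemma~\ref{lem:reweight} gives $T\beta_k\to T\alpha$.
\end{proof}

The next lemma is the purpose of the construction: near $\alpha$, the support of $T\beta$ cannot jump away from the support of $\alpha$.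

\begin{lemma}\label{lem:support}
For each $\alpha\in Y$ and $n\ge1$ there is a neighborhood $V$ of $\alpha$ in $Y$ with $\operatorname{supp}T\beta\subseteq N_{\delta_n}(\operatorname{supp}\alpha)$ for all $\beta\in V$.
\end{lemma}

\begin{proof}
Let $V=\{\beta\in Y:\frac12c_n(\beta)>W_q(\alpha,\beta)/\delta_n\}$. It is open and contains $\alpha$ by Lemma~\ref{lem:threshold}. On the open set $\{x:m_\beta^{\delta_n}(x)<\frac12c_n(\beta)\}$ the factor $\varphi_{n,\beta}$ vanishes, so this set is $T\beta$-null and disjoint from $\operatorname{supp}T\beta$. For $\beta\in V$ and $x\in\operatorname{supp}T\beta$, \eqref{eq:mLip} gives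
\[
m_\alpha^{\delta_n}(x)\ge m_\beta^{\delta_n}(x)-W_1(\alpha,\beta)/\delta_n\ge\tfrac12c_n(\beta)-W_q(\alpha,\beta)/\delta_n>0,
\]
and $d(x,\operatorname{supp}\alpha)<\delta_n$ by \eqref{eq:mpos}.
\end{proof}

We can now produce the scale function that does not exist for untruncated measures. This is the only place where (A3) is used.

\begin{lemma}\label{lem:scale}
There is a continuous function $\varepsilon\colon Y\to(0,\infty)$ with $N_{\varepsilon(\beta)}(\operatorname{supp}T\beta)\in\mathcal A$ for all $\beta\in Y$.
\end{lemma}

\begin{proof}
Let $E(\beta)=e(\operatorname{supp}T\beta)$. We first show that $E$ is locally bounded below by positive constants. Given $\alpha\in Y$, use (A3) to choose $n\geq 1$ with $2\delta_n<e(\operatorname{supp}\alpha)$, and take $V$ from Lemma~\ref{lem:support}. For $\beta\in V$,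
\[
N_{\delta_n}(\operatorname{supp}T\beta)\subseteq N_{2\delta_n}(\operatorname{supp}\alpha)\in\mathcal A,
\]
so $E(\beta)\ge\delta_n$ by (A2). The function $E$ itself need not be continuous, so we pass to a Lipschitz minorant,
\[
\varepsilon(\beta)=\tfrac12\inf_{\gamma\in Y}\big(E(\gamma)+W_q(\beta,\gamma)\big).
\]
It is $\frac12$-Lipschitz, as an infimum of nonnegative $\frac12$-Lipschitz functions of $\beta$. It is positive: if $E(\gamma)\ge\eta>0$ whenever $W_q(\beta,\gamma)<\rho$, then $\varepsilon(\beta)\ge\frac12\min(\eta,\rho)$. Taking $\gamma=\beta$ gives $\varepsilon(\beta)\le\frac12E(\beta)<e(\operatorname{supp}T\beta)$, hence the claim.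
\end{proof}

\section{Discretization at a variable scale}\label{sec:discretization}

\begin{proposition}\label{prop:g}
There is a map $g\colon Y\to|K|$, $g(\beta)=\sum g_v(\beta)\,v$, such that
\begin{itemize}
\item[(a)] each $g_v$ is continuous, and each $\alpha\in Y$ has a neighborhood $U$ such that $\bigcup_{\beta\in U}\operatorname{supp}g(\beta)$ is finite; in particular $g$ is continuous by \textup{(S2)};
\item[(b)] $\operatorname{supp}g(\beta)\cup\operatorname{supp}T\beta\in\mathcal A$ for all $\beta\in Y$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: weights.} A family of functions is \emph{locally finite} if every point has a neighborhood on which all but finitely many of them vanish. Metric spaces are paracompact by Stone's theorem, so every open cover admits a locally finite partition of unity with the same index set, subordinate to it. For $n\in\mathbb Z$ apply this to the cover of $X$ by open balls of radius $2^{-n}$: we get continuous $\lambda^n_v\colon X\to[0,1]$, $v\in X$, locally finite, with $\sum_v\lambda^n_v=1$ and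
\[
\lambda^n_v(x)>0\implies d(x,v)<2^{-n}.
\]
These partitions exist at fixed scales, while $\varepsilon(\beta)$ varies continuously, so we interpolate between scales. For $t>0$ let $w_n(t)=(1-|\log_2t+n-1|)_+$. In the variable $\log_2t$ these are the hat functions centered at the integers $1-n$, so they form a locally finite partition of unity on $(0,\infty)$. If $w_n(t)>0$, then $\log_2t+n-1>-1$, that is, $2^{-n}<t$. Define
\[
G_v(\beta)=\sum_{n\in\mathbb Z}w_n(\varepsilon(\beta))\int\lambda_v^n\,dT\beta,\qquad v\in X .
\]
Each $G_v$ is continuous: the sum is locally finite in $\beta$ since $\varepsilon$ is continuous, and its terms are continuous by Lemmas~\ref{lem:W}(c), \ref{lem:Tcont} and~\ref{lem:scale}. Moreover,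
\begin{equation}\label{eq:Gsupp}
G_v(\beta)>0\implies v\in N_{\varepsilon(\beta)}(\operatorname{supp}T\beta).
\end{equation}
Indeed, if $G_v(\beta)>0$, then for some $n$ we have $w_n(\varepsilon(\beta))>0$ and $\lambda^n_v(x)>0$ for some $x\in\operatorname{supp}T\beta$, so $d(x,v)<2^{-n}<\varepsilon(\beta)$.

\emph{Step 2: $\sum_vG_v(\beta)=1$.} The index set $X$ may be uncountable, and here we use that measures are Radon. The set $S=\operatorname{supp}T\beta$ has full measure and is separable, hence Lindel\"of. Fix $n$. Cover $S$ by countably many open sets, on each of which only finitely many $\lambda^n_v$ are nonzero. Then only countably many $\lambda^n_v$ are not identically $0$ on $S$, the others have integral $0$, and monotone convergence gives $\sum_v\int\lambda^n_v\,dT\beta=1$. Multiply by $w_n(\varepsilon(\beta))$ and sum over $n$.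

\emph{Step 3: $G=(G_v)_{v\in X}\colon Y\to\ell^1(X)$ is continuous.} Let $\beta_k\to\alpha$ and $\eta>0$. Take a finite $F\subseteq X$ with $\sum_{v\in F}G_v(\alpha)>1-\eta$. For large $k$ we have $\sum_{v\in F}|G_v(\beta_k)-G_v(\alpha)|<\eta$, hence $\sum_{v\in F}G_v(\beta_k)>1-2\eta$. By Step 2 the sums over $v\notin F$ are less than $\eta$ for $\alpha$ and less than $2\eta$ for $\beta_k$, so $\|G(\beta_k)-G(\alpha)\|_1<4\eta$.

\emph{Step 4: removing small weights.} The vector $G(\beta)$ may have infinitely many nonzero entries, and continuity into the weak topology calls for a locally finite family of coordinates. Both problems are solved by cutting at half the largest weight. Let $s(\beta)=\sup_vG_v(\beta)>0$; it is continuous because $|s(\beta)-s(\beta')|\le\|G(\beta)-G(\beta')\|_1$. Let $h_v=(G_v-\frac12s)_+$. Given $\alpha$, choose a finite $F$ with $\sum_{v\notin F}G_v(\alpha)<\frac18s(\alpha)$, and let $U$ be the open set of $\beta$ with $\|G(\beta)-G(\alpha)\|_1<\frac18s(\alpha)$. For $\beta\in U$ and $v\notin F$,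
\[
G_v(\beta)<\tfrac14s(\alpha)<\tfrac12\cdot\tfrac78s(\alpha)<\tfrac12s(\beta),
\]
so $h_v(\beta)=0$. Thus $\{h_v\}$ is locally finite and $\sum_uh_u$ is continuous. The sum is positive, because some $G_u(\beta)$ exceeds $\frac12s(\beta)$. Put $g_v=h_v/\sum_uh_u$.

\emph{Step 5: conclusion.} The set $\{v:g_v(\beta)>0\}$ is finite and nonempty, and by \eqref{eq:Gsupp} and Lemma~\ref{lem:scale}
\[
\{v:g_v(\beta)>0\}\cup\operatorname{supp}T\beta\subseteq N_{\varepsilon(\beta)}(\operatorname{supp}T\beta)\in\mathcal A .
\]
By (A2) the set $\{v:g_v(\beta)>0\}$ is a simplex of $K$, so $g(\beta)=\sum g_v(\beta)\,v$ is a point of $|K|$, and (b) holds. Part (a) was shown in Step 4.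
\end{proof}

\section{The homotopies}\label{sec:homotopies}

Proposition~\ref{prop:g}(b) relates $g(\beta)$ to $\operatorname{supp}T\beta$, not to $\operatorname{supp}\beta$. So each homotopy has two legs: first truncate inside the support, then pass to the discretization.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
We show that $g$ is a homotopy inverse of $j$.

\emph{$j\circ g\simeq\mathrm{id}_Y$.} Since $\operatorname{supp}\beta\cup\operatorname{supp}T\beta=\operatorname{supp}\beta\in\mathcal A$, Lemmas~\ref{lem:linear} and~\ref{lem:Tcont} give $\mathrm{id}_Y\simeq T$. Since $\operatorname{supp}j(g(\beta))=\operatorname{supp}g(\beta)$, Proposition~\ref{prop:g}(b) and Lemma~\ref{lem:linear} give $T\simeq j\circ g$.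

\emph{$g\circ j\simeq\mathrm{id}_{|K|}$.} We first transport $T$ to $|K|$. Although $j^{-1}$ is in general not continuous on $j(|K|)$, this is possible because $T$ preserves each simplex. For $p\in|\sigma|$ the measure $T(j(p))$ is supported in $\operatorname{supp}j(p)\subseteq\sigma$, so by Lemma~\ref{lem:j} it equals $j(p')$ for a unique $p'\in|K|$, and $p'\in|\sigma|$. Write $p'=T_K(p)$. On $|\sigma|$ we have $T_K=(j|_{|\sigma|})^{-1}\circ T\circ j$, which is continuous, so $T_K$ is continuous by (S1).

For $p\in|K|$ and $t\in[0,1]$ define, in barycentric coordinates,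
\[
H_1(p,t)=(1-t)\,p+t\,T_K(p),\qquad H_2(p,t)=(1-t)\,T_K(p)+t\,g(j(p)).
\]
These are points of $|K|$. For $H_1$, $\operatorname{supp}T_K(p)\subseteq\operatorname{supp}p$, which is a simplex. For $H_2$, the set $\operatorname{supp}T_K(p)\cup\operatorname{supp}g(j(p))=\operatorname{supp}T(j(p))\cup\operatorname{supp}g(j(p))$ is finite and belongs to $\mathcal A$ by Proposition~\ref{prop:g}(b), so it is a simplex. By (S3) it suffices to prove continuity on $|\sigma|\times[0,1]$ for each simplex $\sigma$. The compact set $j(|\sigma|)$ is covered by finitely many neighborhoods $U$ as in Proposition~\ref{prop:g}(a), so $F_\sigma=\bigcup_{p\in|\sigma|}\operatorname{supp}g(j(p))$ is finite. On $|\sigma|\times[0,1]$ the maps $H_1$ and $H_2$ have continuous barycentric coordinates and supports in the finite set $\sigma\cup F_\sigma$, so they are continuous by (S2). Thus $\mathrm{id}_{|K|}\simeq T_K\simeq g\circ j$.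
\end{proof}

\section{Open covers, \v{C}ech complexes and persistence}\label{sec:consequences}

Throughout this section $q\in[1,\infty)$ and $X$ is an arbitrary metric space. For an open cover $\mathcal U$ of $X$, the \emph{Vietoris complex} $\mathcal V(\mathcal U)$ has as simplices the finite nonempty subsets of $X$ contained in some $U\in\mathcal U$. Its finitely supported metric thickening is the set of $\alpha\in\mathcal P^{\mathrm{fin}}_X$ with $\operatorname{supp}\alpha\subseteq U$ for some $U\in\mathcal U$, with the metric $W_q$.

\begin{corollary}\label{cor:cover}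
For every open cover $\mathcal U$ of $X$, the map $j$ is a homotopy equivalence from $|\mathcal V(\mathcal U)|$ to the finitely supported metric thickening of $\mathcal U$.
\end{corollary}

\begin{proof}
The family of all bounded nonempty subsets of members of $\mathcal U$ need not satisfy (A3), so we use a smaller family with the same finite members. Let $\mathcal A$ consist of the bounded $A\ne\emptyset$ with $N_t(A)\subseteq U$ for some $U\in\mathcal U$ and $t>0$. Conditions (A1) and (A2) hold. For such $A$, $U$, $t$, the set $N_{t/2}(A)$ is bounded and $N_{t/2}(N_{t/2}(A))\subseteq N_t(A)\subseteq U$, so $N_{t/2}(A)\in\mathcal A$. A finite nonempty subset $\sigma$ of an open set $U$ has $N_t(\sigma)\subseteq U$ for small $t$, so the finite members of $\mathcal A$ are exactly the simplices of $\mathcal V(\mathcal U)$. Apply Theorem~\ref{thm:general} with $\mathcal M=\mathcal P^{\mathrm{fin}}_X$.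
\end{proof}

No separability of $X$ and no bound on the diameters of the members of $\mathcal U$ is needed. Next, the strict \emph{\v{C}ech complex} $\check{\mathrm C}(X;r)$ has as simplices the finite nonempty sets contained in an open ball of radius $r$ with center in $X$.

\begin{corollary}\label{cor:cech}
Let $r>0$ and let $\mathcal M$ be an admissible class. Then $j$ is a homotopy equivalence from $|\check{\mathrm C}(X;r)|$ to the space of $\alpha\in\mathcal M$ for which some $z\in X$ satisfies $\sup_{a\in\operatorname{supp}\alpha}d(a,z)<r$, with the metric $W_q$.
\end{corollary}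

\begin{proof}
Let $\mathcal A$ consist of the $A\ne\emptyset$ with $\sup_{a\in A}d(a,z)<r$ for some $z\in X$. Conditions (A1) and (A2) hold, and (A3) follows from $\sup_{x\in N_t(A)}d(x,z)\le\sup_{a\in A}d(a,z)+t$. For finite $A$ the supremum is a maximum, so $K_{\mathcal A}=\check{\mathrm C}(X;r)$.
\end{proof}

Because the equivalence in Theorem~\ref{thm:main} is induced by natural maps, it passes to persistent homology. An \emph{isomorphism} of persistence modules is a family of isomorphisms $V_r\to V'_r$ that commute with the structure maps.

\begin{corollary}\label{cor:persistence}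
For every metric space $X$, every $k\ge0$ and homology with any coefficients, the persistence modules $H_k\circ\mathrm{VR}(X;\cdot)$, $H_k\circ\mathrm{VR}^\infty_{\mathrm{fin}}(X;\cdot)$ and $H_k\circ\mathrm{VR}^\infty(X;\cdot)$ are isomorphic. If the coefficients form a field and the modules are q-tame, they have the same decorated persistence diagrams.
\end{corollary}

\begin{proof}
The two maps in Theorem~\ref{thm:main} commute with the inclusions for $r\le r'$ and induce isomorphisms on $H_k$ for each $r$. The homotopy inverse $g$ depends on $r$ through $\varepsilon$, but inverses of isomorphisms that commute with the structure maps commute with them as well. The decorated diagram, which refines the persistence diagram by recording whether each birth and death value is an open or a closed endpoint, depends only on the isomorphism class of the module.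
\end{proof}

\section{Two hypotheses that cannot be dropped}\label{sec:sharp}

\subsection*{The strict inequality}
Let $\mathrm{VR}_\le(X;r)$ be the complex of finite nonempty sets of diameter at most $r$, and define the two ``$\le$'' thickenings by $\operatorname{diam}(\operatorname{supp}\alpha)\le r$.

\begin{proposition}\label{prop:closed}
Let $X=[0,1]\times\{0,1\}$ with $d((s,i),(t,i'))=|s-t|+|i-i'|$, let $r=1$ and $q\in[1,\infty)$. Then $H_1(\mathrm{VR}_\le(X;1))\ne0$, while the finitely supported and the Radon ``$\le$'' thickenings are contractible.
\end{proposition}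

\begin{proof}
Each copy $[0,1]\times\{i\}$ has diameter $1$, and $d((s,0),(t,1))\le1$ forces $s=t$. So the nonempty sets of diameter at most $1$ are the nonempty subsets of one copy and the vertical pairs $\{(s,0),(s,1)\}$.

\emph{The complex.} The closed edge path $(0,0)\to(0,1)\to(1,1)\to(1,0)\to(0,0)$ consists of two vertical pairs and one edge in each copy, so it defines a simplicial $1$-cycle. The edge $\{(0,0),(0,1)\}$ has coefficient $\pm1$ in this cycle. It lies in no $2$-simplex, so it has coefficient $0$ in every boundary. Hence the cycle is not a boundary.

\emph{The thickenings.} Let $f_t(s,i)=((1-t)s,i)$ for $t\in[0,1]$. Each $f_t$ is $1$-Lipschitz, and $d(f_t(x),f_{t'}(x))\le|t-t'|$ for all $x$. The push-forward $(f_t)_*\alpha$ is Radon, as is every Borel probability measure on the compact metric space $X$. Its support lies in the compact set $f_t(\operatorname{supp}\alpha)$, which has diameter at most $\operatorname{diam}\operatorname{supp}\alpha$ and is finite if $\operatorname{supp}\alpha$ is. So $(f_t)_*$ maps each thickening to itself. Pushing a coupling of $\alpha,\beta$ forward by $f_t\times f_t$, and pushing $\beta$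 forward by $x\mapsto(f_t(x),f_{t'}(x))$, we get
\[
W_q\big((f_t)_*\alpha,(f_{t'})_*\beta\big)\le W_q(\alpha,\beta)+|t-t'| .
\]
Thus $(\alpha,t)\mapsto(f_t)_*\alpha$ is a homotopy from the identity to a retraction onto the set of probability measures on $\{(0,0),(0,1)\}$. This set is an arc by the argument of Lemma~\ref{lem:j}, so both thickenings are contractible.
\end{proof}

Rescaling the metric gives the same example for any $r>0$. The vertical edges form a continuous family in the thickenings, and the cycle slides along it; in the complex each vertical edge is a maximal simplex. The family of nonempty sets of diameter at most $1$ satisfies (A1) and (A2), but not (A3): every $N_t(\{(s,0),(s,1)\})$ contains points $(s,0)$ and $(s',1)$ with $s'\ne s$, at distance greater than $1$. So (A3) cannot be omitted from Theorem~\ref{thm:general}.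

\subsection*{The finite exponent}
Let $W_\infty(\alpha,\beta)$ be the infimum over $\mu\in\mathrm{Cpl}(\alpha,\beta)$ of the $\mu$-essential supremum of $d$. This distance sees how far mass moves, but not how much of it moves, so the estimate of Lemma~\ref{lem:j} has no analogue.

\begin{proposition}\label{prop:infty}
Let $X=\{x,y\}$ with $0<d(x,y)<r$. Then $|\mathrm{VR}(X;r)|$ is an arc, while the thickening $\mathrm{VR}^\infty(X;r)=\mathrm{VR}^\infty_{\mathrm{fin}}(X;r)$ with the metric $W_\infty$ is an uncountable discrete space.
\end{proposition}

\begin{proof}
The complex is a single edge. The thickening consists of all measures $(1-a)\delta_x+a\delta_y$, $a\in[0,1]$. A coupling concentrated on the diagonal has equal marginals, so every coupling of two distinct measures gives positive mass to $(x,y)$ or $(y,x)$. Hence distinct measures are at $W_\infty$-distance $d(x,y)$.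
\end{proof}

An arc is connected and an uncountable discrete space is not, so Theorem~\ref{thm:main} fails for $q=\infty$.

\begin{thebibliography}{9}

\bibitem{AMMW}
Henry Adams, Facundo M\'emoli, Michael Moy, Qingsong Wang,
\emph{The Persistent Topology of Optimal Transport Based Metric Thickenings},
arXiv:2109.15061 (2021).

\bibitem{Billingsley}
Billingsley, \emph{Convergence of Probability Measures}.

\end{thebibliography}
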